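\title{Ranks of squared norms divisible by $\|z\|^2$: a proof of Ebenfelt's Sum of Squares Conjecture}

\begin{abstract}
Let $r(z,\bar z)$ be a real polynomial on $\mathbb{C}^n$, $n\ge 2$, such that $r(z,\bar z)\|z\|^2=\|h(z)\|^2$ for a holomorphic polynomial map $h$, and let $\rho$ be the rank of $\|h\|^2$. Ebenfelt's Sum of Squares Conjecture asserts that $\rho$ either lies in one of the intervals $[nk-k(k-1)/2,\,nk]$ with $0\le k\le k_0$ or is at least $(k_0+1)n-k_0(k_0+1)/2$, where $k_0$ is the largest integer with $k_0(k_0+1)/2<n-1$. We prove the conjecture for all $n$. For $n\ge3$ we prove more: if $r$ is not itself a squared norm, then $\rho$ is at least the second bound. The proof restricts the span of the components of $h$ to generic subspaces of $\mathbb{C}^n$ and controls the jumps of its dimension, using generic initial monomials on one side and the orthogonality forced by the factor $\|z\|^2$ on the other.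
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $z\in\mathbb{C}^n$ write $\|z\|^2=\sum_{j=1}^n|z_j|^2$. A \emph{real polynomial} is a polynomial $r(z,\bar z)=\sum_{\alpha,\beta}c_{\alpha\beta}z^\alpha\bar z^\beta$ that takes real values; equivalently, its coefficient matrix $(c_{\alpha\beta})$ is Hermitian. The \emph{rank} of $r$ is the rank of this matrix. A \emph{squared norm} is a polynomial $\|h(z)\|^2=\sum_j|h_j(z)|^2$, where $h=(h_1,\dots,h_N)$ is a holomorphic polynomial map. A real polynomial is a squared norm exactly when its coefficient matrix is positive semidefinite, and the rank of $\|h\|^2$ is the dimension of the span of the $h_j$, which is the least number of components with which the polynomial can be written. We study the identity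
\begin{equation}\label{eq:sos}
r(z,\bar z)\,\|z\|^2=\|h(z)\|^2
\end{equation}
and ask which values the rank $\rho$ of $\|h\|^2$ can take. Huang's Lemma gives the first restriction: either $\rho=0$ or $\rho\ge n$.

To guess the full answer, begin with the case in which $r$ is itself a squared norm.

\begin{example}\label{ex:psd}
Let $r=\sum_{i=1}^k|f_i|^2$ with $f_1,\dots,f_k$ linearly independent. Then $r\|z\|^2=\sum_{i,j}|z_jf_i|^2$, so $\rho$ is the dimension of the span of the $nk$ products $z_jf_i$, and $\rho\le nk$. When the $f_i$ are monomials, $\rho$ is the number of distinct products. Let $1\le k\le n$.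

For $f_i=z_1^{2i}z_2^{2k-2i}$ all products are distinct: a coincidence $z_jf_i=z_{j'}f_{i'}$ with $i\ne i'$ would give $(z_1/z_2)^{2(i-i')}=z_{j'}/z_j$, which is impossible. So $\rho=nk$.

For $f_i=z_i$ the distinct products are the $z_bz_c$ with $b\le k$ and $b\le c\le n$, and $\rho=\sum_{b\le k}(n+1-b)=nk-\frac{k(k-1)}2$. The loss $\frac{k(k-1)}2$ counts the relations $z_j\cdot z_i=z_i\cdot z_j$.
\end{example}

These two examples are the extremes: we will see that a squared norm $r$ of rank $k\le n$ has $\rho$ in the interval $I_k=[nk-\frac{k(k-1)}2,\,nk]$. An integer lies strictly between $I_k$ and $I_{k+1}$ if and only if $n(k+1)-\frac{k(k+1)}2\ge nk+2$, that is, if and only if $\frac{k(k+1)}2<n-1$. So let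
\[
k_0=\max\Bigl\{k\in\mathbb{N}_0:\ \frac{k(k+1)}2<n-1\Bigr\},\qquad T(n)=(k_0+1)n-\frac{k_0(k_0+1)}2 .
\]
Then $k_0$ is the last index after which there is a gap, and $T(n)$ is the left endpoint of $I_{k_0+1}$. For $n=3$ the values outside the gaps are $0$, $3$ and all $\rho\ge T(3)=5$; for $n=5$ they are $0$, $5$, $9$, $10$ and all $\rho\ge T(5)=12$.

The difficulty is that $r$ need not be a squared norm, and then cancellation can lower the rank of the product.

\begin{example}\label{ex:nonpsd}
Put $x=|z_1|^2$, $y=|z_2|^2$. For $n=2$, the polynomial $r=x^2-xy+y^2$ has rank $3$ and is not a squared norm, since the diagonal coefficient of $|z_1z_2|^2$ is $-1$, while $r\|z\|^2=x^3+y^3$ has rank $2$. For $n\ge3$ put $u=|z_3|^2+\dots+|z_n|^2$ and $r=x^2-xy+y^2+xu$, which is not a squared norm for the same reason. Then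
\[
r\|z\|^2=x^3+y^3+u(x^2-xy+y^2)+xu(x+y+u)=x^3+y^3+u(2x^2+y^2)+xu^2
\]
is a squared norm, of rank $2+2(n-2)+\frac{(n-2)(n-1)}2=\frac{(n-1)(n+2)}2$. For $n=3$ this is $5=T(3)$.
\end{example}

Ebenfelt's Sum of Squares Conjecture, which we take from Brooks and Grundmeier \cite{BG}, says that the gaps survive for all $r$. For $n=2$, where $k_0=0$ and $T(2)=2$, it is Huang's Lemma. We prove it in every dimension.

\begin{theorem}\label{thm:A}
Let $n\ge2$, let $r$ be a real polynomial on $\mathbb{C}^n$ that satisfies \eqref{eq:sos} for some holomorphic polynomial map $h$, and let $\rho$ be the rank of $\|h\|^2$. Then either $\rho\ge T(n)$, or there is an integer $k$ with $0\le k\le k_0<n$ and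
\[
nk-\frac{k(k-1)}2\le\rho\le nk .
\]
\end{theorem}

The reason is that, for $n\ge3$, only squared norms $r$ produce ranks below $T(n)$.

\begin{theorem}\label{thm:B}
Let $n\ge3$, and let $r\ne0$ and $\rho$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item If $r$ is not a squared norm, then $\rho\ge T(n)$. So if $\rho<T(n)$, then $r$ is a squared norm of some rank $k$ with $1\le k\le k_0$.
\item If $r$ is a squared norm of rank $k$ with $3\le k\le n$, then either $\rho=nk-\frac{k(k-1)}2$ or $nk-\frac{(k-1)(k-2)}2-1\le\rho\le nk$. If $k=1$, then $\rho=n$. If $k=2$, then $\rho\in\{2n-1,2n\}$.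
\item The values $nk-\frac{k(k-1)}2$ and $nk$ (for $1\le k\le n$) and $nk-\frac{(k-1)(k-2)}2-1$ (for $3\le k\le n$) are attained by squared norms $r$; in particular $T(n)$ is attained. There are $r$ that are not squared norms with $\rho=\frac{(n-1)(n+2)}2$; for $n=3$ this is $5=T(3)$.
\end{enumerate}
\end{theorem}

\begin{remark}\label{rem:cubic}
The hypothesis that $r\|z\|^2$ is a squared norm cannot be weakened to nonnegativity. For $n=3$,
\[
|z_1|^6+|z_2|^6+|z_3|^6-3|z_1z_2z_3|^2=\|z\|^2\Bigl(\sum_i|z_i|^4-\sum_{i<j}|z_iz_j|^2\Bigr)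
\]
is nonnegative by the inequality of arithmetic and geometric means, and its rank $4$ lies in the gap between $3$ and $5$. This polynomial reappears at the end of Section~\ref{sec:121}.
\end{remark}

Section~\ref{sec:profile} attaches to $r$ a sequence of integers $c_1,\dots,c_n$ with sum $\rho$, states five rules that it obeys, and derives Theorem~\ref{thm:B}(1) from them for $n\le5$. Section~\ref{sec:gin} contains the commutative algebra, and Section~\ref{sec:psd} treats squared norms $r$. Sections~\ref{sec:lowrank} to~\ref{sec:121} prove the two rules that are special to an $r$ that is not a squared norm. Section~\ref{sec:count} derives $\rho\ge T(n)$ from the rules for $n\ge6$.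

\section{The profile}\label{sec:profile}

\subsection{Conventions}\label{sec:conv}

We write $s=k_0$. The definition of $k_0$ says that
\begin{equation}\label{eq:range}
\frac{s(s+1)}2+2\ \le\ n\ \le\ \frac{(s+1)(s+2)}2+1 .
\end{equation}
For $n\ge3$ this gives $s\ge1$ and $s\le\frac{s(s+1)}2\le n-2$.

\emph{Polarization.} Let $\langle z,w\rangle=\sum_jz_j\bar w_j$ and $r(z,w)=\sum c_{\alpha\beta}z^\alpha\bar w^\beta$. A polynomial in $z$ and $\bar w$ is determined by its values at $w=z$, and $r(w,z)=\overline{r(z,w)}$. Put $r_w(z)=r(z,w)$ and $\ell_w(z)=\langle z,w\rangle$. Diagonalizing the coefficient matrix gives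
\begin{equation}\label{eq:sign}
r(z,w)=\sum_{i\le a}f_i(z)\overline{f_i(w)}-\sum_{i\le b}g_i(z)\overline{g_i(w)}
\end{equation}
with $f_1,\dots,f_a,g_1,\dots,g_b$ linearly independent. In every such representation $(a,b)$ is the signature of $r$; the rank is $a+b$, and $r$ is a squared norm if and only if $b=0$. By independence the vectors $(f(w),g(w))$ span $\mathbb{C}^{a+b}$, so the $f_i,g_i$ form a basis of
\[
V=\operatorname{span}\{r_w:w\in\mathbb{C}^n\}.
\]
If $\Phi$ is an injective linear map on a space of polynomials containing $V$, then replacing $f_i,g_i$ by $\Phi f_i,\Phi g_i$ in \eqref{eq:sign} gives a real polynomial of the same signature. For subspaces $A,B\subset\mathbb{C}^n$, let $\operatorname{rank}r|_{A\times B}$ be the rank of the coefficient matrix of $r(z,w)$, $z\in A$, $w\in B$, in linear coordinates on $A$ and $B$. It equals $\dim\operatorname{span}\{r_w|_A:w\in B\}$, and by Hermitian symmetry it equals $\operatorname{rank}r|_{B\times A}$.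

\emph{Spaces of forms.} For a vector space $A$, let $P_e(A)$ be the space of forms (homogeneous polynomials) of degree $e$ on $A$, let $L_A=P_1(A)$ and $L=L_{\mathbb{C}^n}$. For $U\subset P_e(A)$, $UL_A$ is the span of the products $u\ell$, and for $0\ne\xi\in L_A$ we put $(U:\xi)=\{v\in P_{e-1}(A):\xi v\in U\}$. The kernel of the restriction $U\to U|_{\ker\xi}$ is $\xi\,(U:\xi)$. Let $\mathrm{Gr}_j$ be the Grassmannian of $j$-dimensional subspaces of $\mathbb{C}^n$. For $U\subset P_e(\mathbb{C}^n)$ put
\[
R_U(j)=\max_{A\in \mathrm{Gr}_j}\dim U|_A .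
\]

\emph{Genericity.} A property holds for \emph{generic} points of an irreducible complex variety (a vector space, a projective space, a Grassmannian, a flag variety) if it holds off a proper complex algebraic subset. Finitely many generic conditions can be imposed together. A matrix with polynomial entries has its maximal rank at generic points, so $\dim U|_A=R_U(j)$ for generic $A\in \mathrm{Gr}_j$. Conjugating the equation shows that the zero set of a polynomial in $\bar w$ is the zero set of a polynomial in $w$; so a condition that is algebraic in $\bar w$ gives the same notion of genericity, and in particular $p$ is generic if and only if the hyperplane $p^\perp$ is generic. If a property holds on a nonempty Zariski open set of pairs $A\subset B$, then for generic $B$ it holds for generic $A\subset B$, and for generic $A$ it holds for some $B$.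

\begin{lemma}\label{lem:base}
Let $0\ne U\subset P_e(\mathbb{C}^n)$. If $U|_A$ has a common zero in $\mathbb{P}(A)$ for generic $A\in \mathrm{Gr}_2$, then the elements of $U$ have a nonconstant common factor.
\end{lemma}

\begin{proof}
The lines of $\mathbb{P}^{n-1}$ that meet a subvariety of dimension at most $n-3$ form a family of dimension at most $(n-3)+(n-2)<2n-4=\dim \mathrm{Gr}_2$. So the common zero set of $U$ contains an irreducible hypersurface, and its equation divides every element of $U$.
\end{proof}

\subsection{Reduction to forms}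

Restriction to subspaces and initial monomials both call for homogeneous polynomials. Ordinary homogenization adds a variable and destroys the factor $\|z\|^2$. We substitute $\mu z/\nu$ for $z$ instead, with forms $\mu,\nu$ in the same variables and $\deg\nu=\deg\mu+1$; this multiplies $\langle z,w\rangle$ by a scalar factor.

\begin{lemma}\label{lem:homog}
Let $n\ge2$ and let $r\ne0$ satisfy \eqref{eq:sos}. There is a real polynomial $\hat r$ of bidegree $(d-1,d-1)$ for some $d\ge2$, with the signature of $r$, such that $\hat r\|z\|^2$ is a squared norm of rank $\rho$.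
\end{lemma}

\begin{proof}
Let $r$ have degree at most $D-1$ in $z$, with $D\ge1$, so that $K(z,w)=\langle z,w\rangle r(z,w)$ has degree at most $D$ in $z$. Put $\mu=z_1^{D+1}$ and $\nu=z_2^{D+2}$. For $0\le m\le D$ and a polynomial $p=\sum_ip_i$ of degree at most $m$ with homogeneous parts $p_i$, let
\[
\Psi_m(p)=\nu^mp(\mu z/\nu)=\sum_i\nu^{m-i}\mu^ip_i ,
\]
a form of degree $m(D+2)$. The map $\Psi_m$ is injective. Indeed, let $\Psi_m(p)=0$ with $p\ne0$, and let $i_0$ be minimal with $p_{i_0}\ne0$. Dividing by $\mu^{i_0}$ gives $\mu\mid\nu^{m-i_0}p_{i_0}$, hence $\mu\mid p_{i_0}$, which is impossible because $\deg p_{i_0}\le D<\deg\mu$. Apply $\Psi_D$ in $z$ and its conjugate in $w$ to $K$. With $z'=\mu(z)z/\nu(z)$ and $w'=\mu(w)w/\nu(w)$ the result is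
\[
\nu(z)^D\,\overline{\nu(w)}^{\,D}\langle z',w'\rangle\,r(z',w')=\langle z,w\rangle\;\mu(z)\overline{\mu(w)}\;\nu(z)^{D-1}\overline{\nu(w)}^{\,D-1}r(z',w')=\langle z,w\rangle\,\hat r(z,w),
\]
where $\hat r$ arises from $r$ by the injective map $\mu\Psi_{D-1}$. So $\hat r$ has the signature of $r$, the product $\langle z,w\rangle\hat r$ has the signature of $K$, and $\hat r$ is homogeneous of positive degree in $z$ and in $\bar w$.
\end{proof}

If $r=0$, then $\rho=0$ and Theorem~\ref{thm:A} holds with $k=0$. From now on we make the \emph{standing assumption}: $r\ne0$ has bidegree $(d-1,d-1)$ with $d\ge2$, and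
\[
K(z,w)=\langle z,w\rangle r(z,w)=\sum_{j=1}^\rho h_j(z)\overline{h_j(w)}
\]
with linearly independent $h_1,\dots,h_\rho\in P_d(\mathbb{C}^n)$.

\subsection{The reproducing kernel and superadditivity}

Let $S=\operatorname{span}(h_1,\dots,h_\rho)$, with the inner product $\langle\cdot,\cdot\rangle_S$ that makes the $h_j$ orthonormal. Then $K$ is the reproducing kernel of $S$: the element $K_w=\sum_j\overline{h_j(w)}h_j=\ell_wr_w$ satisfies $H(w)=\langle H,K_w\rangle_S$ for all $H\in S$. Hence for every subspace $A$,
\begin{equation}\label{eq:perp}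
\operatorname{span}\{K_w:w\in A\}=\{H\in S:H|_A=0\}^\perp ,
\end{equation}
and this space has the dimension of $S_A:=S|_A$. The factor $\langle z,w\rangle$ enters through one observation: $\langle K_w,K_{w'}\rangle_S=K(w',w)=0$ whenever $w\perp w'$.

Write $R=R_S$, $R(0)=0$ and $c_j=R(j)-R(j-1)$. We call $(c_1,\dots,c_n)$ the \emph{profile}. Here $c_1=R(1)=1$ and $c_1+\dots+c_n=R(n)=\rho$.

\begin{lemma}\label{lem:super}
If $a+b\le n$, then $R(a)+R(b)\le R(a+b)$. In particular $c_j\ge1$ for all $j$, and $\rho\ge n$.
\end{lemma}

\begin{proof}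
Fix orthogonal subspaces $A_0\in \mathrm{Gr}_a$ and $B_0\in \mathrm{Gr}_b$. The maps $g\mapsto gA_0$ and $g\mapsto gB_0$ from the unitary group $U(n)$ onto $\mathrm{Gr}_a$ and $\mathrm{Gr}_b$ are continuous and open, so preimages of open dense sets are open and dense. Hence there is $g$ such that $A=gA_0$ and $B=gB_0$ satisfy $\dim S_A=R(a)$ and $\dim S_B=R(b)$. By \eqref{eq:perp} the spans of $\{K_w:w\in A\}$ and $\{K_w:w\in B\}$ have dimensions $R(a)$ and $R(b)$. They are orthogonal because $A\perp B$, and both lie in the span of $\{K_w:w\in A+B\}$, which has dimension $\dim S_{A+B}\le R(a+b)$. Taking $b=1$ gives $c_{a+1}\ge1$.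
\end{proof}

The inequality $\rho\ge n$ is Huang's Lemma, so Theorem~\ref{thm:A} holds for $n=2$. From now on $n\ge3$.

\subsection{Five rules, and the dimensions three, four and five}\label{sec:rules}

For generic $A\in \mathrm{Gr}_j$ and generic $\xi\in L_A$, the kernel of $S_A\to S_{\ker\xi}$ is $\xi(S_A:\xi)$, so
\begin{equation}\label{eq:cj}
c_j=\dim(S_A:\xi).
\end{equation}
For $q\in A$ the space $(S_A:\ell_q)$ contains $r_q|_A$, because $\ell_qr_q=K_q\in S$. This is the link between the profile and $r$. Two computations show what to look for.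

Let $r=\sum_{i\le k}|z_i|^2$, so $S=\Lambda L$ with $\Lambda=\operatorname{span}(z_1,\dots,z_k)$. For generic $A\in \mathrm{Gr}_j$ the space $\Lambda|_A$ has dimension $\kappa=\min(j,k)$, and $S_A=\Lambda|_AL_A$ has dimension $j\kappa-\frac{\kappa(\kappa-1)}2$ by the count in Example~\ref{ex:psd}. The profile is $(1,2,\dots,k,k,\dots,k)$. On the plateau the space $(S_A:\xi)$ contains $\Lambda|_A$ and has dimension $k$, so it equals $\Lambda|_A$ and does not depend on $\xi$. All $r_q|_A$ lie in it, and the height of the plateau bounds the rank of $r|_{A\times A}$.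

Now let $n=2$ and $r=x^2-xy+y^2$ as in Example~\ref{ex:nonpsd}, so $S=\operatorname{span}(z_1^3,z_2^3)$ and $c_2=1$. For generic $q$ the line $(S:\ell_q)$ is spanned by $r_q=\bar q_1^{\,2}z_1^2-\bar q_1\bar q_2z_1z_2+\bar q_2^{\,2}z_2^2$. It moves with $q$ and sweeps out a space of dimension $3$. So a small $c_j$ does not by itself bound the rank of $r$.

The main idea is that the profile detects whether $(S_A:\xi)$ moves. If $c_j$ is small and $c_{j+1}\ge c_j$, then $(S_A:\xi)$ cannot move, so $r$ has rank at most $c_j$; and an $r$ of small rank must be a squared norm. For an $r$ that is not a squared norm the profile therefore has no low plateau. It must rise faster than $1,2,3,\dots$, and once it is low it must fall strictly. Superadditivity limits the fall, because the last $t$ terms of the profile add up to at least the first $t$ terms.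

\begin{proposition}\label{prop:rules}
Let $n\ge3$. Under the standing assumption the following hold.
\begin{itemize}
\item[(R1)] $R(a)+R(b)\le R(a+b)$ for $a+b\le n$, and $c_j\ge1$ for all $j$.
\item[(R2)] If $c_n\ge s+1$, then $\rho\ge T(n)$.
\item[(R3)] If $2\le j<n$ and $c_j\le j-1$, then $c_{j+1}\le c_j$.
\end{itemize}
If $r$ is not a squared norm, then also:
\begin{itemize}
\item[(R4)] If $3\le j<n$ and $c_j\le\min(j,s+2)$, then $c_{j+1}\le c_j-1$.
\item[(R5)] $c_2\ge3$.
\end{itemize}
\end{proposition}

Rule (R1) is Lemma~\ref{lem:super}. Rules (R2) and (R3) are proved in Section~\ref{sec:gin}, rule (R4) in Section~\ref{sec:key}, and rule (R5) in Sections~\ref{sec:key} and~\ref{sec:121}. The rules imply the central estimate by arithmetic alone.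

\begin{proposition}\label{prop:main}
Let $n\ge3$. If $r$ is not a squared norm, then $\rho\ge T(n)$.
\end{proposition}

\begin{proof}[Proof for $n\le5$]
By (R5), $R(2)=1+c_2\ge4$. For $n=3$ we get $\rho=R(2)+c_3\ge5=T(3)$. For $n=4$, (R1) gives $\rho\ge2R(2)\ge8>7=T(4)$.

Let $n=5$, so $s=2$ and $T(5)=12$. By (R1), $c_4+c_5=R(5)-R(3)\ge R(2)\ge4$. If $c_3\le3$, then (R4) with $j=3$ gives $c_4\le2$ and (R4) with $j=4$ gives $c_5\le1$, so $c_4+c_5\le3$, a contradiction. Hence $c_3\ge4$, $R(3)\ge8$, and $\rho\ge R(3)+R(2)\ge12$.
\end{proof}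

The case $n=5$ needs (R4): the sequence $(1,3,3,2,2)$ obeys the other four rules, and its sum $11$ lies in a gap. The cases $n\ge6$ are treated in Section~\ref{sec:count}.

\section{Generic initial monomials}\label{sec:gin}

The numbers $R_U(j)$ are hard to compare directly. Passing to initial monomials in generic coordinates turns them into counts in a finite set of monomials with a strong combinatorial property.

Among monomials of one degree in $x_1,\dots,x_n$, the \emph{reverse lexicographic order} declares $x^\alpha>x^\beta$ if the last nonzero entry of $\alpha-\beta$ is negative. The \emph{initial monomial} $\operatorname{in}(u)$ of a nonzero form $u$ is the largest monomial that occurs in it, and $\operatorname{in}(x_cu)=x_c\operatorname{in}(u)$. By Gaussian elimination, the nonzero elements of a space $U$ of forms of degree $e$ have exactly $\dim U$ different initial monomials. A set $G$ of monomials of one degree is \emph{strongly stable} if $x_a\mu\in G$ and $b<a$ imply $x_b\mu\in G$. We use the following textbook fact, which is Galligo's theorem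 together with the description of Borel-fixed ideals in characteristic $0$ \cite[Theorems 15.18, 15.20, 15.23]{Eis}, applied to the degree $e$ part of the ideal generated by $U$.

\medskip\noindent\emph{Let $U\subset P_e(\mathbb{C}^n)$, $e\ge1$. For generic linear coordinates $x_1,\dots,x_n$ on $\mathbb{C}^n$ the set of initial monomials of elements of $U$ is one and the same set $G(U)$, and $G(U)$ is strongly stable.}

\medskip
For $1\le j\le n$ define sets of monomials of degree $e-1$,
\[
M_j(U)=\{\mu\in\mathbb{C}[x_1,\dots,x_j]:x_j\mu\in G(U)\},\qquad M_j'(U)=\{\mu\in M_j(U):x_j\nmid\mu\}.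
\]
We drop $U$ when it is clear from the context. Strong stability of $G(U)$ shows that $M_j$ is strongly stable and that $M'_{j+1}\subset M_j$: if $\mu\in\mathbb{C}[x_1,\dots,x_j]$ and $x_{j+1}\mu\in G(U)$, then $x_j\mu\in G(U)$.

\begin{lemma}\label{lem:restrict}
Let $U\subset P_e(\mathbb{C}^n)$, $e\ge1$, $G=G(U)$. Then $R_U(j)=\#(G\cap\mathbb{C}[x_1,\dots,x_j])$. For generic pairs $A=\ker\xi\subset B$ with $B\in \mathrm{Gr}_j$, $\xi\in L_B$, the space $(U|_B:\xi)$ has dimension $|M_j|=R_U(j)-R_U(j-1)$, and its restriction to $A$ has dimension $|M_j'|$.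
\end{lemma}

\begin{proof}
Take generic coordinates and the flag $A_i=\{x_{i+1}=\dots=x_n=0\}$; every generic flag arises in this way. In a form $u$ in $x_1,\dots,x_i$, the initial monomial has the smallest exponent of $x_i$ among all monomials of $u$. Hence $x_i^k\mid u$ if and only if $x_i^k\mid\operatorname{in}(u)$. In particular, if $u|_{x_i=0}\ne0$, then $\operatorname{in}(u|_{x_i=0})=\operatorname{in}(u)$. Restricting to $x_n=0$, then to $x_{n-1}=0$, and so on, we find that the initial monomials of $U|_{A_j}$ are the elements of $G_j=G\cap\mathbb{C}[x_1,\dots,x_j]$, and that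
\[
\dim\{u\in U|_{A_j}:x_j^k\mid u\}=\#\{\gamma\in G_j:x_j^k\mid\gamma\}.
\]
For $k=0$ this is the first claim. For $k=1$ it gives $\dim(U|_{A_j}:x_j)=|M_j|=|G_j|-|G_{j-1}|$. The kernel of the restriction of $(U|_{A_j}:x_j)$ to $A_{j-1}$ corresponds to the $u$ divisible by $x_j^2$, so by the case $k=2$ it has dimension $|M_j|-|M_j'|$.
\end{proof}

For a monomial $\gamma$ of positive degree let $\max\gamma$ be the largest index of a variable in $\gamma$.

\begin{lemma}\label{lem:stable}
Let $G$ be a strongly stable set of $m$ monomials of degree $e\ge1$ in $x_1,\dots,x_n$.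
\begin{itemize}
\item[(a)] If some $\gamma\in G$ involves $x_a$, then $x_1^{e-1}x_b\in G$ for all $b\le a$.
\item[(b)] The monomials $x_c\gamma$ with $\gamma\in G$ and $\max\gamma\le c\le n$ are distinct. Their number is $\sum_{\gamma\in G}(n+1-\max\gamma)$, and it is at least $n\kappa-\frac{\kappa(\kappa-1)}2$ for every $\kappa\le\min(m,n)$.
\item[(c)] If $G\ne\{x_1^{e-1}x_b:b\le m\}$, then $\sum_{\gamma\in G}(\max\gamma-1)\le\frac{(m-1)(m-2)}2+1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $\gamma=x_a\mu$, replace each variable of $\mu$ by $x_1$, and then replace $x_a$ by $x_b$.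

(b) The variable $x_c$ is the last variable of $x_c\gamma$, so $c$ and $\gamma$ can be recovered. List the values of $\max$ on $G$, with multiplicity, in increasing order, and let $a$ be the $t$-th value. By (a) the $a-1$ monomials $x_1^{e-1}x_b$, $b<a$, lie in $G$ and have smaller $\max$, so $a-1\le t-1$. The first $\kappa$ terms of the sum therefore contribute at least $\sum_{t\le\kappa}(n+1-t)$, and the other terms are positive.

(c) By (a), the elements of $G$ of the form $x_1^{e-1}x_b$ are those with $b\le m-u$ for some $u$, and $u\ge1$ by hypothesis. Let $O$ be the set of the other $u$ elements. An element of $O$ with $\max$ equal to $a$ has degree at least $2$ in $x_2,\dots,x_n$, so by strong stability $x_1^{e-2}x_2x_b\in O$ for $2\le b\le a$. Of these, $a-2$ have smaller $\max$, so the $t$-th smallest value of $\max$ on $O$ is at most $t+1$. Also $x_1^{e-1}x_2\in G$, so $m-u\ge2$. The sum is thus at most $\frac{(m-u)(m-u-1)}2+\frac{u(u+1)}2$. This is a convex function of $u\in[1,m-2]$ with the value $\frac{(m-1)(m-2)}2+1$ at both endpoints.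
\end{proof}

\begin{lemma}\label{lem:conseq}
Let $U\subset P_e(\mathbb{C}^n)$, $e\ge1$, $m=\dim U$.
\begin{itemize}
\item[(a)] $\dim UL\ge nm-\sum_{\gamma\in G(U)}(\max\gamma-1)$, and $\dim UL\ge n\kappa-\frac{\kappa(\kappa-1)}2$ for every $\kappa\le\min(m,n)$.
\item[(b)] Let $2\le j\le n$ and $R_U(j)\le j$. Then either $m=R_U(j)$, or $R_U(j)=j$, $m>j$ and $R_U(2)=2$.
\item[(c)] Let $e\ge2$ and $j<n$. If $|M'_{j+1}|\le j-1$, then $M_{j+1}=M'_{j+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The monomials in Lemma~\ref{lem:stable}(b) are initial monomials of elements $x_cu$ of $UL$.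

(b) If $G(U)\subset\mathbb{C}[x_1,\dots,x_j]$, then $m=R_U(j)$ by Lemma~\ref{lem:restrict}. Otherwise Lemma~\ref{lem:stable}(a) gives $x_1^{e-1}x_b\in G(U)$ for $b\le j+1$. Since $R_U(j)\le j$, the $j$ monomials with $b\le j$ are all of $G(U)\cap\mathbb{C}[x_1,\dots,x_j]$, and exactly two of them lie in $\mathbb{C}[x_1,x_2]$.

(c) If an element of $M_{j+1}$ involved $x_{j+1}$, then by Lemma~\ref{lem:stable}(a) the $j$ monomials $x_1^{e-2}x_b$, $b\le j$, would lie in $M_{j+1}$ and hence in $M'_{j+1}$.
\end{proof}

\begin{proof}[Proof of \textup{(R2)} and \textup{(R3)}]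
Take $U=S$, so $|M_j|=c_j$ and the $M_j$ are strongly stable of degree $d-1\ge1$. If $\mu\in M_n$, then $x_n\mu\in G(S)$, hence $x_c\mu\in G(S)$ for all $c$. If $c_n\ge s+1$, Lemma~\ref{lem:stable}(b) for $M_n$ with $\kappa=s+1\le n$ gives $\rho=|G(S)|\ge n(s+1)-\frac{s(s+1)}2=T(n)$. This is (R2). If $c_j\le j-1$, then $|M'_{j+1}|\le|M_j|\le j-1$, so $c_{j+1}=|M'_{j+1}|\le c_j$ by Lemma~\ref{lem:conseq}(c). This is (R3).
\end{proof}

The next lemma makes precise how the level $j+1$ controls the motion of $(U|_A:\xi)$ at level $j$. For a subspace $A$ define the \emph{fixed part}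
\[
U_A^\circ=\{v\in P_{e-1}(A):vL_A\subset U|_A\},
\]
which lies in $(U|_A:\xi)$ for every nonzero $\xi\in L_A$.

\begin{lemma}\label{lem:fixed}
Let $U\subset P_e(\mathbb{C}^n)$, $e\ge1$, $1\le j<n$. For generic $A\in \mathrm{Gr}_j$, $\dim U_A^\circ\ge|M'_{j+1}|$.
\end{lemma}

\begin{proof}
For generic $A$ choose $B\in \mathrm{Gr}_{j+1}$ and $\xi\in L_B$ with $A=\ker\xi$ such that the pair $A\subset B$ lies in a Zariski open set on which Lemma~\ref{lem:restrict} holds. The restriction of $(U|_B:\xi)$ to $A$ has dimension $|M'_{j+1}|$, so it suffices to show that $v|_A\in U_A^\circ$ for $v\in(U|_B:\xi)$. Let $\eta\in L_B$. The space $(U|_B:\xi+t\eta)$ is the kernel of the linear map $P_{e-1}(B)\to P_e(B)/U|_B$ given by multiplication by $\xi+t\eta$, and for small $t$ it has the constant dimension $|M_{j+1}|$. A linear system of constant rank that depends holomorphically on $t$ can be solved by Cramer's rule with one fixed invertible minor, so $v$ extends to a holomorphic family $v_t\in(U|_B:\xi+t\eta)$ with $v_0=v$. Differentiating $(\xi+t\eta)v_t\in U|_B$ at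 $t=0$ gives $\eta v+\xi\dot v\in U|_B$. On $A$ the second term vanishes, so $\eta|_A\,v|_A\in U|_A$.
\end{proof}

Two structure results follow. They identify the spaces whose restriction to a generic plane is very small.

\begin{lemma}\label{lem:two}
Let $U\subset P_e(\mathbb{C}^n)$, $e\ge1$, with $\dim U\ge3$ and $R_U(2)=2$. Then $U=\varphi\Lambda$ with $\varphi\in P_{e-1}(\mathbb{C}^n)$ and $\Lambda\subset L$.
\end{lemma}

\begin{proof}
Dividing $U$ by the greatest common divisor of its elements changes neither $\dim U$ nor $R_U$, since the divisor is nonzero on a generic subspace. The quotient has positive degree because $\dim U\ge3$, and if the degree is $1$ we are done. So assume that the divisor is $1$ and $e\ge2$; we derive a contradiction. The strongly stable set $G(U)\cap\mathbb{C}[x_1,x_2]$ has two elements, so it is $\{x_1^e,x_1^{e-1}x_2\}$ and $x_1^{e-2}x_2^2\notin G(U)$. An element of degree at least $2$ in $x_2,\dots,x_n$ would force $x_1^{e-2}x_2^2\in G(U)$. Hence $G(U)=\{x_1^{e-1}x_b:b\le m\}$ with $m\ge3$, and $x_1^{e-1}\in M_3'$. By Lemma~\ref{lem:fixed},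 for generic $A\in \mathrm{Gr}_2$ there is $0\ne v\in P_{e-1}(A)$ with $vL_A\subset U|_A$, and equality holds because both sides have dimension $2$. As $e-1\ge1$, the binary form $v$ has a zero in $\mathbb{P}(A)$, which is a common zero of $U|_A$. This contradicts Lemma~\ref{lem:base}.
\end{proof}

\begin{lemma}\label{lem:three}
Let $n\ge3$ and $U\subset P_e(\mathbb{C}^n)$, $e\ge2$, with $R_U(2)=3$ and $R_U(3)\ge5$. Then for generic $A\in \mathrm{Gr}_2$ we have $U|_A=\psi P_2(A)$ with $\psi\in P_{e-2}(A)$. In particular, if $e\ge3$, then $U|_A$ has a common zero in $\mathbb{P}(A)$.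
\end{lemma}

\begin{proof}
The strongly stable set $M_3$ has $R_U(3)-R_U(2)\ge2$ elements, so one of them involves $x_2$ or $x_3$, and $x_1^{e-1},x_1^{e-2}x_2\in M_3'$ by Lemma~\ref{lem:stable}(a). By Lemma~\ref{lem:fixed}, for generic $A$ there is a $2$-dimensional $W\subset P_{e-1}(A)$ with $WL_A\subset U|_A$. Since $\dim U|_A=3$, the multiplication $W\otimes L_A\to U|_A$ has a nonzero kernel element. A product of nonzero forms is nonzero, so this element is not a pure tensor, and it can be written $w_1\otimes\eta-w_2\otimes\eta'$ with a basis $w_1,w_2$ of $W$ and a basis $\eta,\eta'$ of $L_A$. From $\eta w_1=\eta'w_2$ we get $w_1=\psi\eta'$ and $w_2=\psi\eta$. So $WL_A=\psi P_2(A)$, which has dimension $3$ and therefore equals $U|_A$.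
\end{proof}

\section{Squared norms $r$}\label{sec:psd}

We can now prove everything that concerns squared norms $r$, and reduce both theorems to Proposition~\ref{prop:main}.

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}, given Proposition~\ref{prop:main}]
Let $r$ be a squared norm of rank $k=\dim V$. As in Example~\ref{ex:psd}, $\rho=\dim VL\le nk$. If $k\ge s+1$, Lemma~\ref{lem:conseq}(a) with $\kappa=s+1$ gives $\rho\ge T(n)$. If $1\le k\le n$, the same lemma with $\kappa=k$ gives $\rho\in I_k$. With Proposition~\ref{prop:main} this proves Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(1). It also proves Theorem~\ref{thm:B}(2) for $k\le2$, because $I_1=\{n\}$ and $I_2$ contains only the integers $2n-1$ and $2n$.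

Let $3\le k\le n$. If $G(V)\ne\{x_1^{d-2}x_b:b\le k\}$, then Lemmas~\ref{lem:conseq}(a) and~\ref{lem:stable}(c) give $\rho\ge nk-\frac{(k-1)(k-2)}2-1$. Otherwise $R_V(2)=2$ by Lemma~\ref{lem:restrict}, so $V=\varphi\Lambda$ with $\Lambda\subset L$ by Lemma~\ref{lem:two}. In coordinates with $\Lambda=\operatorname{span}(x_1,\dots,x_k)$, the count in Example~\ref{ex:psd} gives $\rho=\dim\Lambda L=nk-\frac{k(k-1)}2$. This proves (2).

For (3), Example~\ref{ex:psd} attains $nk$ and $nk-\frac{k(k-1)}2$; the latter is $T(n)$ for $k=s+1\le n$. Example~\ref{ex:nonpsd} attains $\frac{(n-1)(n+2)}2$ with an $r$ that is not a squared norm. For $3\le k\le n$ let $G=\{z_1z_b:b\le k-1\}\cup\{z_2^2\}$, a strongly stable set of $k$ monomials, and let $r=\sum_{\gamma\in G}|\gamma|^2$. Consider a product $z_c\gamma$ with $c<a=\max\gamma$. It equals $z_a\gamma'$ with $\gamma'=z_c\gamma/z_a\in G$ and $\max\gamma'\le a$. So the distinct products are exactly those of Lemma~\ref{lem:stable}(b), and $\rho=nk-\sum_{\gamma\in G}(\max\gamma-1)=nk-\frac{(k-1)(k-2)}2-1$.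
\end{proof}

\section{Low rank forces $r$ to be a squared norm}\label{sec:lowrank}

The key rule (R4) will be proved by bounding the rank of $r$ on a generic subspace. To turn such a bound into a contradiction we need two facts: that a real polynomial $r$ of low rank is a squared norm, and that a rank bound on generic subspaces lifts to $\mathbb{C}^n$. Both proofs have an exceptional branch in which $V=\varphi\Lambda$, and we handle it first.

\begin{lemma}\label{lem:factor}
\begin{itemize}
\item[(a)] If $d=2$, then $r$ is a squared norm.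
\item[(b)] Let $S=\varphi S_1$ with a form $\varphi$, and let $d_1=d-\deg\varphi$. Then $d_1\ge1$ and $r(z,w)=\varphi(z)\overline{\varphi(w)}r_1(z,w)$, where $r_1$ has the signature of $r$ and $\langle z,w\rangle r_1$ is a squared norm whose components span $S_1$. The profile of $S_1$ is that of $S$. If $d_1\le2$, then $r$ is a squared norm.
\item[(c)] If $V=\varphi\Lambda$ with $\Lambda\subset L$, then $r$ is a squared norm.
\end{itemize}
\end{lemma}

\begin{proof}
(a) After a unitary change of coordinates, $r=\sum_ia_i|z_i|^2$. The coefficient of $|z_i^2|^2$ in $r\|z\|^2$ is $a_i$, and it is a diagonal entry of a positive semidefinite matrix.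

(b) Write $h_j=\varphi h_j'$, so $K=\varphi(z)\overline{\varphi(w)}K_1$ with $K_1=\sum h_j'(z)\overline{h_j'(w)}$. The polynomial $\langle z,w\rangle$ is irreducible in $\mathbb{C}[z,\bar w]$: a factorization would be a linear form in $z$ times a linear form in $\bar w$, with a coefficient matrix of rank $1$. It divides neither $\varphi(z)$ nor $\overline{\varphi(w)}$, so $K_1=\langle z,w\rangle r_1$, and cancelling $\langle z,w\rangle$ gives the formula for $r$. Multiplication by $\varphi$ is injective, also on a generic subspace, so the signature and the profile are unchanged. If $d_1=1$, then $r_1$ is a positive constant, and if $d_1=2$, then (a) applies to $r_1$.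

(c) By \eqref{eq:perp}, $S$ is spanned by the $K_w=\ell_wr_w$, which are multiples of $\varphi$. Here $\deg\varphi=d-2$, so (b) applies with $d_1=2$.
\end{proof}

Combining (c) with Lemma~\ref{lem:two} for $U=V\subset P_{d-1}(\mathbb{C}^n)$, we record:
\begin{equation}\label{eq:V2}
\text{if }\dim V\ge3\text{ and }R_V(2)=2,\text{ then }r\text{ is a squared norm.}
\end{equation}

\begin{lemma}\label{lem:crit}
If $\operatorname{rank}r\le s+2$, then $r$ is a squared norm.
\end{lemma}

\begin{proof}
Suppose that $b\ge1$ in \eqref{eq:sign}, and let $m=a+b$. Multiplying \eqref{eq:sign} by $\langle z,w\rangle$ gives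
\[
\sum_{i,j}z_jf_i(z)\,\overline{w_jf_i(w)}=\sum_{i,j}z_jg_i(z)\,\overline{w_jg_i(w)}+\sum_jh_j(z)\overline{h_j(w)} .
\]
Apply a linear functional $\lambda$ on $P_d(\mathbb{C}^n)$ in $z$ and its conjugate in $w$. This gives $\sum|\lambda(z_jf_i)|^2=\sum|\lambda(z_jg_i)|^2+\sum|\lambda(h_j)|^2$, so a functional that kills all $z_jf_i$ kills all $z_jg_i$. Hence $VL$ is spanned by the $z_jf_i$, and $\dim VL\le na\le n(m-1)$. Comparison with Lemma~\ref{lem:conseq}(a) gives
\[
\sum_{\gamma\in G(V)}(\max\gamma-1)\ge n .
\]
If $G(V)\ne\{x_1^{d-2}x_\beta:\beta\le m\}$, then Lemma~\ref{lem:stable}(c) and $m\le s+2$ give $n\le\frac{(m-1)(m-2)}2+1\le\frac{s(s+1)}2+1$, which contradicts \eqref{eq:range}. Otherwise the sum is $\frac{m(m-1)}2\ge n\ge3$, so $m\ge3$ and $R_V(2)=2$, and \eqref{eq:V2} contradicts $b\ge1$.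
\end{proof}

In words, each negative square costs $n$ relations among the products $z_jv$, and a space of dimension at most $s+2$ has that many relations only if it is $\varphi\Lambda$. For $n=3$ the bound $s+2=3$ is sharp, since the $r$ of Example~\ref{ex:nonpsd} has rank $4$.

A rank bound on subspaces does not always lift: $r=\|z\|^2$ has rank $j$ on every $A\in \mathrm{Gr}_j$ and rank $n$ on $\mathbb{C}^n$. The next lemma says that for bounds $m\le j$ the failures are squared norms.

\begin{lemma}\label{lem:lift}
Let $3\le j<n$ and $m\le j$, and suppose that $\operatorname{rank}r|_{A\times A}\le m$ for generic $A\in \mathrm{Gr}_j$. Then $\operatorname{rank}r\le m$ or $r$ is a squared norm.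
\end{lemma}

\begin{proof}
We first separate the two arguments of $r$, and then enlarge them one at a time with Lemma~\ref{lem:conseq}(b). For linear maps $\alpha,\beta:\mathbb{C}^j\to\mathbb{C}^n$, the minors of size $m+1$ of the coefficient matrix of $r(\alpha u,\beta v)$ are polynomials in $\alpha$ and $\bar\beta$. They vanish at $\alpha=\beta$ for generic $\alpha$, hence for all $\alpha$ by continuity, hence identically by polarization. So $\operatorname{rank}r|_{A\times B}\le m$ for all $A,B\in \mathrm{Gr}_j$. For a subspace $B$ let $U_B=\operatorname{span}\{r_w:w\in B\}\subset V$. Then $\dim U_B|_A=\operatorname{rank}r|_{A\times B}$, so $R_{U_B}(j)\le m\le j$ for $B\in \mathrm{Gr}_j$. The number $\dim U_B$ is the rank of a matrix polynomial in $\bar\beta$, so there are two cases.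

\emph{Case 1: $\dim U_B\le m$ for all $B\in \mathrm{Gr}_j$.} By symmetry $\dim V|_B=\operatorname{rank}r|_{B\times\mathbb{C}^n}=\dim U_B\le m$, so $R_V(j)\le m\le j$. By Lemma~\ref{lem:conseq}(b), either $\dim V=R_V(j)\le m$, or $\dim V>j\ge3$ and $R_V(2)=2$, in which case \eqref{eq:V2} applies.

\emph{Case 2: $\dim U_B\ge m+1$ for generic $B\in \mathrm{Gr}_j$.} Then $\dim U_B>R_{U_B}(j)$, so Lemma~\ref{lem:conseq}(b) gives $\dim U_B\ge j+1\ge4$ and $R_{U_B}(2)=2$ for generic $B$. Thus $\operatorname{rank}r|_{A\times B}\le2$ for all $A\in \mathrm{Gr}_2$ and generic $B\in \mathrm{Gr}_j$, hence for all $B$ by continuity of minors. By symmetry $R_{U_A}(j)\le2<j$ for $A\in \mathrm{Gr}_2$, so the second alternative of Lemma~\ref{lem:conseq}(b) is excluded and $\dim U_A\le2$. By symmetry again $\dim V|_A\le2$ for all $A\in \mathrm{Gr}_2$. Now $\dim V\ge4$, so some element of $G(V)$ differs from $x_1^{d-1}$, and Lemma~\ref{lem:stable}(a) gives $R_V(2)\ge2$. Hence $R_V(2)=2$ and \eqref{eq:V2} applies.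
\end{proof}

\section{The key rule and the start of the profile}\label{sec:key}

In this section $r$ is not a squared norm, and $M_j=M_j(S)$.

\begin{proof}[Proof of \textup{(R4)}]
Let $3\le j<n$ and $c_j\le\min(j,s+2)$. We claim that $|M'_{j+1}|\le c_j-1$. Suppose that $|M'_{j+1}|\ge c_j$, and let $A\in \mathrm{Gr}_j$ be generic. By Lemma~\ref{lem:fixed}, $\dim S_A^\circ\ge c_j$. The map $q\mapsto\ell_q|_A$ is a conjugate-linear bijection $A\to L_A$, so \eqref{eq:cj} gives $\dim(S_A:\ell_q)=c_j$ for generic $q\in A$. Since $S_A^\circ\subset(S_A:\ell_q)$, the two spaces are equal. Therefore $r_q|_A\in S_A^\circ$ for generic $q\in A$, and by continuity for all $q\in A$. So $\operatorname{rank}r|_{A\times A}\le c_j$. Since $c_j\le j$ and $j\ge3$, Lemma~\ref{lem:lift} gives $\operatorname{rank}r\le c_j$; since $c_j\le s+2$, Lemma~\ref{lem:crit} shows that $r$ is a squared norm. This contradiction proves the claim. Now $|M'_{j+1}|\le j-1$, so $c_{j+1}=|M_{j+1}|=|M'_{j+1}|\le c_j-1$ by Lemma~\ref{lem:conseq}(c).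
\end{proof}

This argument needs $j\ge3$, so the start of the profile requires the structure lemmas instead. They leave one case open.

\begin{lemma}\label{lem:start}
Either $c_2\ge3$, or $n=3$ and the profile is $(1,2,1)$.
\end{lemma}

\begin{proof}
If $c_2=1$, then $R(2)=2$ and $\dim S\ge n\ge3$, so $S=\varphi\Lambda$ with $\Lambda\subset L$ by Lemma~\ref{lem:two}. Lemma~\ref{lem:factor}(b) with $d_1=1$ makes $r$ a squared norm, a contradiction.

Let $c_2=2$, so $R(2)=3$. Suppose that $c_3\ge2$, so $R(3)\ge5$. Divide $S$ by the greatest common divisor of its elements. By Lemma~\ref{lem:factor}(b) the quotient $S_1$ has the same profile and degree $d_1\ge3$. By Lemma~\ref{lem:three}, $S_1|_A$ has a common zero for generic $A\in \mathrm{Gr}_2$, which contradicts Lemma~\ref{lem:base}. So $c_3=1$. If $n\ge4$, then $c_4\le1$ by (R3), so $R(4)\le5<6=2R(2)$, which contradicts (R1).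
\end{proof}

\section{The profile $(1,2,1)$ in $\mathbb{C}^3$}\label{sec:121}

The following proposition completes the proof of (R5), and with it of Proposition~\ref{prop:rules}.

\begin{proposition}\label{prop:121}
Let $n=3$. If $r$ is not a squared norm, then the profile is not $(1,2,1)$.
\end{proposition}

Counting cannot settle this case. For the polynomial of Remark~\ref{rem:cubic}, the space $\operatorname{span}(z_1^3,z_2^3,z_3^3,z_1z_2z_3)$ has exactly this profile: its restriction to a generic plane $p^\perp$ kills the analogue of $K_p$, and it contains the cubes of three pairwise independent binary linear forms, which are independent. The proof shows that the geometry of orthogonal pairs forces $K$ to be a multiple of that polynomial, which has the wrong signature. The tool is a correspondence $p\mapsto Z_p$ on $\mathbb{P}^2$. We show that $Z_p$ has one or two points, exclude one point, and in the case of two points find a symmetry of order three. To see that this symmetry is linear we need the following local fact.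

\begin{lemma}\label{lem:lines}
Let $\Omega\subset\mathbb{C}^2$ be a ball and $F:\Omega\to\mathbb{C}^2$ a holomorphic map with $DF$ invertible everywhere. Suppose that $D^2F(v,v)$ is a multiple of $DF(v)$ at every point and for every $v\in\mathbb{C}^2$. Then $F$ is the quotient of an affine map by an affine function.
\end{lemma}

\begin{proof}
The vector $B(v)=(DF)^{-1}D^2F(v,v)$ is quadratic in $v$ and parallel to $v$, so $B_1v_2=B_2v_1$. Hence $v_1\mid B_1$, and $B(v)=2\theta(v)v$ with $\theta$ linear in $v$ and holomorphic in the point. Polarizing,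
\begin{equation}\label{eq:D2}
D^2F(v,w)=\theta(v)DF(w)+\theta(w)DF(v).
\end{equation}
Let $\theta_u(v)$ be the derivative of the function $\theta(v)$ along $u$. Differentiating \eqref{eq:D2} along $u$ and substituting \eqref{eq:D2} gives
\[
D^3F(u,v,w)=[\theta_u(v)+\theta(u)\theta(v)]DF(w)+[\theta_u(w)+\theta(u)\theta(w)]DF(v)+2\theta(v)\theta(w)DF(u).
\]
For independent $u,v$ we compare the two expressions
\begin{align*}
D^3F(u,v,u)&=[\theta_u(v)+3\theta(u)\theta(v)]DF(u)+[\theta_u(u)+\theta(u)^2]DF(v),\\
D^3F(v,u,u)&=2[\theta_v(u)+\theta(u)\theta(v)]DF(u)+2\theta(u)^2DF(v).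
\end{align*}
The coefficients of $DF(v)$ give $\theta_u(u)=\theta(u)^2$, which polarizes to $\theta_u(v)+\theta_v(u)=2\theta(u)\theta(v)$. The coefficients of $DF(u)$ give $\theta_u(v)-2\theta_v(u)=-\theta(u)\theta(v)$. Subtracting, $\theta_v(u)=\theta(u)\theta(v)$, and by bilinearity this holds for all $u,v$. The right side is symmetric, so the $1$-form $\theta$ is closed, and on the ball there is a nowhere zero holomorphic $\chi$ with $d\chi=-\chi\theta$. Then $D^2\chi(u,v)=\chi\theta(u)\theta(v)-\chi\theta_u(v)=0$, and by \eqref{eq:D2}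
\[
D^2(\chi F)(u,v)=-\chi\theta(u)DF(v)-\chi\theta(v)DF(u)+\chi D^2F(u,v)=0 .
\]
So $\chi$ and $\chi F$ are affine.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:121}]
Suppose that $R(2)=3$, $\dim S=4$ and $r$ is not a squared norm. By Lemma~\ref{lem:factor}(b) we may assume that $S$ has no common factor and that $d\ge3$. Then the set of \emph{base points}, the common zeros of $S$ in $\mathbb{P}^2$, is finite, and $K_w\ne0$ exactly when $w$ is not a base point. We use one letter for a nonzero vector and its point in $\mathbb{P}^2$, and $\propto$ means equality up to a nonzero scalar. The multiplicity of a form at $p$ is its order of vanishing there; it is additive under products.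

\medskip\noindent\textbf{Step 1: restriction to $p^\perp$.}
For a point $p$ let $A=p^\perp=\ker\ell_p$ and $g_p=r_p|_A$. There is a proper algebraic set $E_0\subset\mathbb{P}^2$ containing the base points such that for $p\notin E_0$: the line $\mathbb{P}(A)$ contains no base point, so $S_A$ has no common zero; $\dim S_A=3$, so the kernel of $S\to S_A$ is $\mathbb{C}K_p$ and $(S:\ell_p)=\mathbb{C}r_p$; and $g_p\ne0$. For the last property, $M_3(S)$ is strongly stable with $c_3=1$ element, so $M_3=M_3'=\{x_1^{d-1}\}$, and by Lemma~\ref{lem:restrict} the restriction of $(S:\ell_p)$ to $A$ is nonzero for generic $p$. In Steps 2 to 4 let $p\notin E_0$ and $g=g_p$.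

\medskip\noindent\textbf{Step 2: the form $f_p$ that is singular at $p$.}
For $v\in\mathbb{C}^3$ the functional $H\mapsto\partial_vH(p)$ is represented by $K_{p;v}=\sum_j\overline{\partial_vh_j(p)}\,h_j$, which is the derivative of $K(z,p+tv)$ in $\bar t$ at $t=0$. So $K_{p;v}=\ell_vr_p+\ell_pr'$ for some form $r'$, and $K_{p;v}|_A=\ell_v|_A\,g$. As $v$ runs through $A$, these restrictions fill the $2$-dimensional space $gL_A$; in particular
\begin{equation}\label{eq:gL}
gL_A\subset S_A .
\end{equation}
Since $K_p|_A=0$ and $K_p\ne0$, the elements $K_p$ and $K_{p;v}$, $v\in A$, span a $3$-dimensional space. Its orthogonal complement consists of the $H$ with $H(p)=0$ and $\partial_vH(p)=0$ for $v\in A$. By Euler's relation $\partial_pH(p)=d\,H(p)$, this is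
\[
N_p=\{H\in S:H\text{ has multiplicity at least }2\text{ at }p\}=\mathbb{C}f_p ,
\]
a line. Restriction maps $K_p^\perp$ isomorphically onto $S_A$. Transport the inner product. For $w\in A$ we have $K_w\in K_p^\perp$, so the reproducing kernel of $S_A$ is $K|_{A\times A}$. Inside $K_p^\perp$, the orthogonal complement of $f_p$ consists of the projections of the $K_{p;v}$, $v\in A$; these differ from $K_{p;v}$ by multiples of $K_p$, so their restrictions to $A$ fill $gL_A$. Thus $S_A=gL_A\oplus\mathbb{C}f$ orthogonally, with $f=f_p|_A\ne0$.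

\medskip\noindent\textbf{Step 3: the zeros of $g$ determine all but one zero of $f$.}
An orthonormal basis adapted to this decomposition gives, on $A\times A$,
\[
K(z,w)=g(z)\overline{g(w)}Q(z,w)+\kappa f(z)\overline{f(w)},
\]
with $\kappa>0$ and $Q$ a positive definite Hermitian form. Choose orthonormal coordinates on $A$ with $Q=\alpha z_1\bar w_1+\beta z_2\bar w_2$. Put $z^\perp=(-\bar z_2,\bar z_1)$, and for a form $u$ on $A$ let $u^\sharp(z)=\overline{u(z^\perp)}$, a form of the same degree. The map $u\mapsto u^\sharp$ is multiplicative, and $u^{\sharp\sharp}(z)=u(-z)=\pm u(z)$. If $u=w_2z_1-w_1z_2$ is the linear form with zero $w$, then $u^\sharp=-\bar w_1z_1-\bar w_2z_2=-\ell_w|_A$. Since $\langle z,z^\perp\rangle=0$ we have $K(z,z^\perp)=0$, and $Q(z,z^\perp)=(\beta-\alpha)z_1z_2$, so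
\[
\kappa ff^\sharp=(\alpha-\beta)z_1z_2\,gg^\sharp .
\]
A common zero of $f$ and $g$ would be a common zero of $S_A$, so $f$ and $g$ are coprime. Hence $g\mid f^\sharp$ and $g^\sharp\mid f$. If $g$ has the zeros $w_i$ with multiplicities $m_i$, $\sum m_i=d-1$, we obtain
\begin{equation}\label{eq:fg}
f_p|_A=\lambda\prod_i\ell_{w_i}^{\,m_i}|_A\qquad\text{with }0\ne\lambda\in L_A .
\end{equation}

\medskip\noindent\textbf{Step 4: the correspondence $Z$.}
For any point $q$ let $Z_q=\{w\in\mathbb{P}(q^\perp):r(w,q)=0\}$. By Hermitian symmetry, $w\in Z_q$ if and only if $q\in Z_w$. For $p\notin E_0$, $Z_p$ is the zero set of $g_p$, which is finite and nonempty. If $w\in Z_p$, then $\ell_w(p)=0$ and $r_w(p)=0$, so $K_w=\ell_wr_w\in N_p$; and $K_w\ne0$ because $w\in\mathbb{P}(A)$ is not a base point. Therefore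
\begin{equation}\label{eq:Kf}
K_w\propto f_p\quad\text{for all }w\in Z_p,\qquad\text{and}\qquad\prod_{w\in Z_p}\ell_w\ \Big|\ f_p ,
\end{equation}
where the $\ell_w$ are equations of distinct lines through $p$.

\medskip\noindent\textbf{Step 5: $Z_p$ has one or two points.}
We claim that $f_p$ has multiplicity exactly $2$ at $p$ for generic $p$. The condition that some nonzero element of $S$ has multiplicity at least $3$ at $p$ says that the map from $S$ to the second derivatives at $p$ is not injective, so it is algebraic in $p$. Suppose that it holds for all $p$. Off $E_0$, the line $N_p$ is the kernel of the map $H\mapsto(\partial_iH(p))_{i\le3}$, which has constant rank $3$ and is holomorphic in $p$; so $f_p$ can be chosen holomorphic in $p$ locally, and by assumption its second derivatives vanish at $p$. Differentiate $(\partial_if_p)(p)=0$ in $p_j$ and let $\dot f=\partial f_p/\partial p_j\in S$. This gives $(\partial_i\dot f)(p)=-(\partial_i\partial_jf_p)(p)=0$, so $\dot f\in N_p=\mathbb{C}f_p$. Hence the line $\mathbb{C}f_p$ is locally constant, and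 a fixed nonzero element of $S$ vanishes on an open set, which is absurd.

By \eqref{eq:Kf}, $\#Z_p\in\{1,2\}$ for generic $p$. The value is $1$ exactly when $g_p$ is a power of a linear form. This is a closed algebraic condition on the coefficients of $g_p$, and for $p_3\ne0$ these are polynomials in $\bar p$ in the parametrization $u\mapsto(\bar p_3u_1,\bar p_3u_2,-\bar p_1u_1-\bar p_2u_2)$ of $p^\perp$. So $\#Z_p$ equals a constant $\delta\in\{1,2\}$ for generic $p$. Enlarge $E_0$ so that off $E_0$ the multiplicity of $f_p$ at $p$ is $2$ and $\#Z_p=\delta$.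

\medskip\noindent\textbf{Step 6: the points of $Z_p$ are generic.}
We want to apply Steps 1 to 5 at the points of $Z_p$, and must rule out that these always lie on a fixed curve. We claim that for a proper algebraic set $Y\subset\mathbb{P}^2$ the set $Y^*=\{p:Z_p\cap Y\ne\emptyset\}$ is a proper algebraic set.

In the variables $(w,\bar p)$ the set $\{w\in Y,\ \langle w,p\rangle=0,\ r(w,p)=0\}$ is closed in $\mathbb{P}^2\times\mathbb{P}^2$, so its projection $Y^*$ is algebraic. Suppose that $Y^*=\mathbb{P}^2$. Now $Y^*$ is the union of the sets $Y_1^*$ over the irreducible components $Y_1$ of $Y$, and for a point $y$ the set $\{y\}^*$ lies in the line $\mathbb{P}(y^\perp)$. So $Y_1^*=\mathbb{P}^2$ for an irreducible curve $Y_1$. The variety $\{(w,\bar p):w\in Y_1,\ \langle w,p\rangle=0\}$ is a $\mathbb{P}^1$-bundle over $Y_1$, hence irreducible of dimension $2$. Its closed subset $r(w,p)=0$ maps onto $\mathbb{P}^2$, so it is the whole variety. Thus for $w\in Y_1$ the form $r_w$ vanishes on $w^\perp$, and $\ell_w^2\mid K_w$; and $Y_1\cap\mathbb{P}(p^\perp)\subset Z_p$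 for all $p$. Let $p\notin E_0$ and $w\in Y_1\cap\mathbb{P}(p^\perp)$. Then $\ell_w^2\mid f_p$ by \eqref{eq:Kf}, and a second point $w'\in Z_p$ would give $\ell_w^2\ell_{w'}\mid f_p$ and multiplicity at least $3$. So $Z_p=\{w\}$, and $Y_1$ meets a generic line in one point. An irreducible curve meets a generic line in as many points as its degree, so $Y_1=\mathbb{P}(y^\perp)$ is a line. The only zero of $g_p$ is the zero of $\ell_y|_A$, so $g_p\propto\psi|_A$ with $\psi=\ell_y^{\,d-1}$, and \eqref{eq:gL} gives $(\psi L)|_A\subset S_A$ for generic planes $A$.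

If $\psi L\subset S$, then $S=\psi L\oplus\mathbb{C}f_0$ orthogonally with $f_0$ a unit vector, and $K(z,w)=\psi(z)\overline{\psi(w)}Q_3(z,w)+f_0(z)\overline{f_0(w)}$ for a Hermitian form $Q_3$. For $z\perp y$ and $w\perp z$ this reads $0=f_0(z)\overline{f_0(w)}$. As $S$ has no common factor, $\ell_y\nmid f_0$, so $f_0(z)\ne0$ for infinitely many $z\in\mathbb{P}(y^\perp)$. Then $f_0$ vanishes on the infinitely many lines $\mathbb{P}(z^\perp)$, which is impossible. If $\psi L\not\subset S$, then $S'=S+\psi L$ has $R_{S'}(3)=\dim S'\ge5$ and $S'|_A=S_A$ for generic $A$, so $R_{S'}(2)=3$. By Lemma~\ref{lem:three} and $d\ge3$, $S_A$ has a common zero, contrary to Step 1. This proves the claim.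

Put $E=E_0\cup E_0^*$, a proper algebraic set. For $p\notin E$, Steps 1 to 5 apply at $p$ and at every point of $Z_p$.

\medskip\noindent\textbf{Step 7: $\delta=1$ is impossible.}
Let $p\notin E$ and $Z_p=\{w\}$. By \eqref{eq:fg} and \eqref{eq:Kf}, $\ell_wr_w|_A\propto\lambda\ell_w^{\,d-1}|_A$. Since $w\in A$, $\ell_w|_A\ne0$, so $r_w|_A\propto\lambda\ell_w^{\,d-2}|_A$. Let $y$ span $p^\perp\cap w^\perp$. As $d\ge3$, $r_w(y)=0$, so $y\in Z_w$. Also $p\in Z_w$, and $y\ne p$ because $y\perp p$. So $\#Z_w\ge2$, although $w\notin E_0$.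

\medskip\noindent\textbf{Step 8: for $\delta=2$, $K_p$ is a triangle.}
Let $p\notin E$, $Z_p=\{w_1,w_2\}$, $Z_{w_1}=\{p,p'\}$, $Z_{w_2}=\{p,p''\}$. By \eqref{eq:Kf} and Step 5, $f_p=\ell_{w_1}\ell_{w_2}t$ with $t(p)\ne0$. The same facts at $w_1$ give $K_p\propto K_{p'}\propto f_{w_1}$ and $K_p=\ell_p\ell_{p'}t'$ with $t'(w_1)\ne0$. So $r_p=\ell_{p'}t'$, and $g_p$ has a simple zero at $w_1$, since $\ell_{p'}|_A$ is a nonzero linear form vanishing there. The argument at $w_2$ gives $K_p\propto K_{p''}$ and a simple zero at $w_2$. These are the only zeros of $g_p$, so $d-1=2$ and $t$ is linear. From $\ell_{w_1}r_{w_1}\propto f_p$ we get $r_{w_1}\propto\ell_{w_2}t$. On the line $\mathbb{P}(w_1^\perp)$ the factor $\ell_{w_2}$ vanishes only at $p$, so $t(p')=0$; exchanging $w_1$ and $w_2$ gives $t(p'')=0$. The lines $\mathbb{P}(w_1^\perp)\ni p'$ and $\mathbb{P}(w_2^\perp)\ni p''$ meet only at $p$, so $p'\ne p''$. The line through $p',p''$ is $\{t=0\}$, which misses $p$. Thus $p,p',p''$ are not collinear. The cubic $K_p$ is divisible by $\ell_p,\ell_{p'},\ell_{p''}$,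 so
\begin{equation}\label{eq:triangle}
K_p\propto\ell_p\ell_{p'}\ell_{p''},\qquad r_p\propto\ell_{p'}\ell_{p''}.
\end{equation}
Let $[h]:\mathbb{P}^2\dashrightarrow\mathbb{P}^3$ be the map given by $h$ off the base points. Since $K_q$ has coordinates $\overline{h_j(q)}$, we have $[h(q)]=[h(p)]$ if and only if $K_q\propto K_p$, and then $\ell_q\mid K_p$. So the fiber of $[h]$ through $p$ is exactly $\{p,p',p''\}$.

\medskip\noindent\textbf{Step 9: $p'$ and $p''$ are projective-linear functions of $p$.}
Consider the multiplication $\mathbb{P}(L)\times\mathbb{P}(L)\to\mathbb{P}(P_2(\mathbb{C}^3))$ at a pair $\lambda\not\propto\lambda'$. Its differential is injective: if $\dot\lambda\lambda'+\lambda\dot\lambda'\in\mathbb{C}\lambda\lambda'$, then $\lambda\mid\dot\lambda$ and $\lambda'\mid\dot\lambda'$. It maps into the set of quadratic forms of rank $2$, which is a complex manifold of dimension $4$ because the gradient of the determinant of a $3\times3$ symmetric matrix does not vanish at rank $2$. So multiplication is a local biholomorphism onto this manifold.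 As $r_p$ is holomorphic in $\bar p$, its factors in \eqref{eq:triangle} are locally holomorphic in $\bar p$. Hence on a small ball $\Omega$, in an affine chart and disjoint from $E$, we can label $p'=\tau(p)$ and $p''=\tau'(p)$ with $\tau,\tau'$ holomorphic and with values in affine charts. By Step 2 the vectors $h(p)$ and $\partial_vh(p)$, for $v$ in a basis of $p^\perp$, are independent, so $[h]$ is an immersion on $\Omega$. From $[h]\circ\tau=[h]=[h]\circ\tau'$ and the chain rule, $D\tau$ and $D\tau'$ are invertible.

Let $b\notin E$ be such that the line $\mathbb{P}(b^\perp)$ meets $\Omega$, necessarily in a disc $\Delta$, and let $q\in\{b',b''\}$. Then $\ell_b\mid K_b\propto K_q=\ell_qr_q$ and $q\ne b$, so $\ell_b\mid r_q$. For $z\in\Delta$ this gives $r_z(q)=\overline{r_q(z)}=0$, so by \eqref{eq:triangle} at $z$,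
\[
\langle\tau(z),q\rangle\,\langle\tau'(z),q\rangle=0\qquad(z\in\Delta).
\]
Both factors are holomorphic on $\Delta$ in the lifts given by the charts, so one vanishes identically: one of $\tau,\tau'$ maps $\Delta$ into $\mathbb{P}(q^\perp)$. The same map cannot serve for both $q=b'$ and $q=b''$, because it would then send $\Delta$ to the single point $\mathbb{P}(b'^\perp\cap b''^\perp)$. So both $\tau$ and $\tau'$ map $\Delta$ into lines.

Let $F$ be $\tau$ or $\tau'$ in affine coordinates. If $F(x+\epsilon v)$ stays in an affine line for small $\epsilon$, then $DF(v)\ne0$ and $D^2F(v,v)$ are both parallel to that line. The map sending $(x,v)$ to the line through $x$ in direction $v$ is open, so the lines $\mathbb{P}(b^\perp)$ with $b\notin E$ account for a dense set of pairs $(x,v)$. By continuity $\det(DF(v),D^2F(v,v))=0$ for all $(x,v)$. By Lemma~\ref{lem:lines}, $\tau=[\Gamma]$ and $\tau'=[\Gamma']$ on $\Omega$ for $3\times3$ matrices $\Gamma,\Gamma'$, which are invertible since otherwise the image would lie in a line.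

\medskip\noindent\textbf{Step 10: a group of order three.}
The polynomials $h_i(\Gamma z)h_j(z)-h_j(\Gamma z)h_i(z)$ vanish on an open set, hence identically. So $[h]\circ\Gamma=[h]$ as rational maps, and the same holds for $\Gamma'$ and for every product $W$ of copies of $\Gamma$ and $\Gamma'$. The classes $1,[\Gamma],[\Gamma']\in PGL_3$ are distinct, because $p,p',p''$ are distinct on $\Omega$. So for generic $p$ the three-point fiber through $p$ is $\{p,\Gamma p,\Gamma'p\}$, and it contains $Wp$. The three algebraic sets where $Wp$ equals $p$, $\Gamma p$ or $\Gamma'p$ cover a dense subset of the irreducible variety $\mathbb{P}^2$, so $[W]\in\{1,[\Gamma],[\Gamma']\}$. A finite subset of a group that is closed under multiplication is a subgroup. This one has order $3$, so $[\Gamma']=[\Gamma^2]$, and after scaling $\Gamma^3=1$.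

The three polynomials $\langle z,\Gamma^ip\rangle$, $i=0,1,2$, in $z$ and $\bar p$ are irreducible, since their coefficient matrices have rank $3$, and they are pairwise not proportional. By \eqref{eq:triangle}, $K(z,p)$ vanishes at the points of the irreducible hypersurface $\langle z,\Gamma^ip\rangle=0$ with $p$ generic, which are dense in it. So each of the three polynomials divides $K$, and comparing bidegrees,
\[
K(z,p)=c\,\langle z,p\rangle\langle z,\Gamma p\rangle\langle z,\Gamma^2p\rangle,\qquad c\in\mathbb{C}\setminus\{0\}.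
\]
The symmetry $K(z,p)=\overline{K(p,z)}$ gives $c\langle z,\Gamma p\rangle\langle z,\Gamma^2p\rangle=\bar c\langle z,\Gamma^*p\rangle\langle z,\Gamma^{*2}p\rangle$. By unique factorization $\Gamma$ is a multiple of $\Gamma^*$ or of $\Gamma^{*2}$. So $\Gamma$ commutes with $\Gamma^*$ and is diagonal in an orthonormal basis. Since $p,\Gamma p,\Gamma^2p$ are independent for generic $p$, the minimal polynomial of $\Gamma$ has degree $3$ and equals $X^3-1$; hence $\Gamma=\operatorname{diag}(1,\omega,\omega^2)$ with $\omega=e^{2\pi i/3}$ after ordering the basis. With $X_k=z_k\bar p_k$ in this basis,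
\[
K=c\prod_{i=0}^2\bigl(X_1+\omega^{-i}X_2+\omega^{-2i}X_3\bigr)=c\,\bigl(X_1^3+X_2^3+X_3^3-3X_1X_2X_3\bigr).
\]
The coefficient matrix is diagonal with nonzero entries $c$ and $-3c$, so it is not positive semidefinite. This contradicts the fact that $K$ is a squared norm.
\end{proof}

\section{The count}\label{sec:count}

It remains to prove Proposition~\ref{prop:main} for $n\ge6$, where $s\ge2$ by \eqref{eq:range}. The argument extends the one for $n=5$: find where the profile drops below the diagonal $c_j=j$, bound the head from below with (R4) and (R5), bound the length of the low tail with (R4), and replace the tail by the head with (R1).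

\begin{proof}[Proof of Proposition~\ref{prop:main} for $n\ge6$]
Suppose that $r$ is not a squared norm and $\rho<T(n)$. By (R2), $c_n\le s\le n-2$. Let $J=\max\{j:c_j\ge j\}$. Then $2\le J\le n-1$ by (R5). If $j\ge2$ and $c_j\le j-1$, then (R3) gives $c_{j+1}\le c_j\le(j+1)-1$, so (R3) applies again, and $c_j\ge c_{j+1}\ge\dots\ge c_n$. This yields the following facts.
\begin{itemize}
\item[(F1)] $c_j\ge j$ for $j\le J$, and $J\ge c_{J+1}\ge\dots\ge c_n\ge1$.
\item[(F2)] If $J<j<n$ and $c_j\le s+2$, then $c_{j+1}\le c_j-1$. This is (R4), since $j\ge3$ and $c_j\le j-1$.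
\item[(F3)] If $3\le j\le s+2$, $j<n$ and $c_j=j$, then $c_{j+1}\le j-1$ by (R4), and so $J=j$.
\item[(F4)] $c_j\ge j+1$ for $2\le j\le\min(J-1,s+2)$, by (R5) for $j=2$ and by (F1) and (F3) for $j\ge3$. Hence, with $\beta(t)=1+\sum_{j=2}^t(j+1)=\frac{t^2+3t-2}2$, we have $R(t)\ge\beta(t)$ for $1\le t\le\min(J-1,s+2)$.
\end{itemize}

\emph{Case I: $J\ge s+3$.} Here the profile climbs above the level $s+2$, where (R4) is silent, and must come down to $c_n\le s$. Let $t$ be the number of $j>J$ with $c_j\le s+2$. By (F1) these are the last $t$ indices, $t\ge1$ since $c_n\le s$, and $n-t\ge J$. By (F2) these $t$ values decrease strictly from at most $s+2$ to at least $1$, so $t\le s+2$. For $s+3\le j\le n-t$ we have $c_j\ge s+3$: by (F1) if $j\le J$, and by the definition of $t$ if $j>J$. As $t\le s+2\le J-1$, (R1) and (F4) give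
\[
\rho\ge R(n-t)+R(t)\ge\frac{s^2+7s+8}2+(n-t-s-2)(s+3)+\frac{t^2+3t-2}2 .
\]
Subtract $T(n)=(s+1)n-\frac{s(s+1)}2$. The terms in $n$ give $2n$, the terms in $t$ give $\frac{t^2-(2s+3)t}2$, and the remaining terms give $(s^2+4s+4)-(s+2)(s+3)-1=-(s+3)$. So
\begin{equation}\label{eq:caseI}
\rho-T(n)\ge2n-(s+3)+\frac{t^2-(2s+3)t}2 .
\end{equation}
For integers $t$ we have $(t-s-1)(t-s-2)\ge0$, that is, $t^2-(2s+3)t\ge-(s+1)(s+2)$; and $2n\ge s^2+s+4$ by \eqref{eq:range}. Hence
\[
\rho-T(n)\ge s^2+1-\frac{(s+1)(s+2)}2=\frac{s^2-3s}2 ,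
\]
which is nonnegative for $s\ge3$. For $s=2$ we have $n\le7$ and $n\ge J+t\ge5+t$, so $(n,t)$ is $(6,1)$, $(7,1)$ or $(7,2)$, and the right side of \eqref{eq:caseI} is $4$, $6$ or $4$. So $\rho\ge T(n)$ in Case I.

\emph{Case II: $J\le s+2$.} Here the strict descent starts at once, which bounds $n$. Let $i=n-J\ge1$. By (F1) all $c_j$ with $j>J$ are at most $J\le s+2$, so by (F2) they decrease strictly, and $c_{J+1}\ge c_n+i-1\ge i$. Hence $i\le J$. If $c_J=J$, then $J\ge3$ by (R5), and (F3) gives $c_{J+1}\le J-1$, so $i\le J-1$. In particular $n\le2J\le2s+4$. With \eqref{eq:range} this gives $s^2-3s-4\le0$, so $s\le4$, and $n\in\{6,7\}$ for $s=2$, $n\in\{8,9,10\}$ for $s=3$, $n=12$ for $s=4$. By (R1), $\rho\ge R(J)+R(i)$. We use $J^2+i^2=\frac{n^2+(J-i)^2}2$.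

If $c_J\ge J+1$, then (F4) extends to $R(t)\ge\beta(t)$ for all $t\le J$, so
\[
\rho\ge\beta(J)+\beta(i)=\frac{n^2+(J-i)^2}4+\frac{3n}2-2 .
\]
If $c_J=J$, then $R(J)\ge\beta(J)-1$, and $R(i)\ge\beta(i)$ since $i\le J-1$, so
\[
\rho\ge\frac{n^2+(J-i)^2}4+\frac{3n}2-3,\qquad J-i\ge1 .
\]
The difference $J-i$ has the parity of $n$. For even $n$ the second case has $J-i\ge2$, so in both cases $\rho\ge\frac{n^2}4+\frac{3n}2-2$. For odd $n$ we have $(J-i)^2\ge1$, so in both cases $\rho\ge\frac{n^2+1}4+\frac{3n}2-3$. The values are
\[
\begin{array}{c|cccccc}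
n&6&7&8&9&10&12\\ \hline
\text{lower bound for }\rho&16&20&26&31&38&52\\
T(n)&15&18&26&30&34&50
\end{array}
\]
So $\rho\ge T(n)$ in Case II as well. Both cases contradict $\rho<T(n)$.
\end{proof}

With the cases $n\le5$ from Section~\ref{sec:rules}, Proposition~\ref{prop:main} is proved, and by Section~\ref{sec:psd} so are Theorems~\ref{thm:A} and~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{BG}
Jennifer Brooks and Dusty Grundmeier, \emph{Sum of Squares Conjecture: the Monomial Case in $\mathbb{C}^3$}, arXiv:2107.14739 (2021).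

\bibitem{Eis}
Eisenbud, \emph{Commutative Algebra}.

\end{thebibliography}
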